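# Lagrangian fibers as barriers: removing finitely many cotangent fibers makes every normalized capacity small

## 1. The guess "no", and the cases in which it is right

Take a compact region $X$ in $\mathbb R^{2n}=T^*\mathbb R^n$ and cut out of it finitely many cotangent fibers, that is, sets on which the base point $\mathbf x$ is fixed. Each fiber has codimension $n$. Can this push the symplectic size of $X$ below any prescribed $\varepsilon>0$? We may choose how many fibers we cut and where, depending on $\varepsilon$. The question comes from Alejandro Vicente, "On Lagrangian barriers and applications of Non-Squeezing", arXiv:2507.20222 (2025).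

The first guess is **no**. A finite union of fibers has measure zero. For $n\ge2$ it does not even separate the base, since $\mathbb R^n$ minus a finite set is connected. It is hard to see why a ball in $X$ should notice. To test the guess we need the precise terms.

**Setting.** Coordinates are $(\mathbf x,\mathbf y)=(x_1,\dots,x_n,y_1,\dots,y_n)$, with $\omega_0=\sum_i dx_i\wedge dy_i$. Put
$$B^{2n}(r)=\{|\mathbf x|^2+|\mathbf y|^2\le r/\pi\},\qquad Z^{2n}(r)=B^2(r)\times\mathbb R^{2n-2},$$
where the factor $B^2(r)$, a disc of area $r$, lies in the $(x_1,y_1)$-plane. A *compact domain* is the closure of a non-empty bounded open subset of $\mathbb R^{2n}$. For $\mathbf a\in\mathbb R^n$ put $\mathcal L_X^{\mathbf a}=X\cap\{\mathbf x=\mathbf a\}$, and let $\pi(\mathbf x,\mathbf y)=\mathbf x$. (As a number, $\pi$ has its usual meaning.)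

**Definition (capacity).** A symplectic capacity $c$ in dimension $2n$ assigns to every $2n$-dimensional symplectic manifold without boundary (not necessarily connected or compact) a value in $[0,\infty]$ such that

- (Monotonicity) if $(M_1,\omega_1)$ symplectically embeds into $(M_2,\omega_2)$, then $c(M_1,\omega_1)\le c(M_2,\omega_2)$;
- (Conformality) $c(M,\lambda\omega)=|\lambda|\,c(M,\omega)$ for $\lambda\ne0$;
- (Non-triviality) $c(B^{2n}(1),\omega_0)>0$ and $c(Z^{2n}(1),\omega_0)<\infty$.

It is *normalized* if $c(B^{2n}(1),\omega_0)=c(Z^{2n}(1),\omega_0)=1$. For $A\subset\mathbb R^{2n}$, $c(A)$ means $c$ of the interior of $A$ with the form $\omega_0$.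

*Example.* The Gromov width, the supremum of all $a$ such that $\operatorname{int}B^{2n}(a)$ symplectically embeds into $M$, is a normalized capacity. That its value on $Z^{2n}(1)$ is $1$ is Gromov's non-squeezing theorem.

**Question.** Given a compact domain $X$, a normalized capacity $c$ and $\varepsilon>0$, are there finitely many points $\mathbf x_0,\dots,\mathbf x_k\in\mathbb R^n$ with $c\big(X\setminus(\mathcal L_X^{\mathbf x_0}\cup\dots\cup\mathcal L_X^{\mathbf x_k})\big)<\varepsilon$?

We use three elementary facts.

**Fact 1 (scaling).** $c(B^{2n}(a))=c(Z^{2n}(a))=a$ for every normalized $c$ and $a>0$. Indeed $z\mapsto\sqrt a\,z$ pulls $\omega_0$ back to $a\omega_0$ and maps $\operatorname{int}Z^{2n}(1)$ onto $\operatorname{int}Z^{2n}(a)$, so conformality gives $c(Z^{2n}(a))=a$. The same works for balls.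

**Fact 2 (cotangent lift).** Let $U\subset\mathbb R^n$ be open and $G:U\to\mathbb R^n$ an injective local diffeomorphism. Then
$$(\mathbf x,\mathbf y)\mapsto(\mathbf X,\mathbf Y)=\big(G(\mathbf x),(dG(\mathbf x)^T)^{-1}\mathbf y\big)$$
is a symplectic embedding of $U\times\mathbb R^n$. Indeed $\sum Y_i\,dX_i=\mathbf Y^T dG\,d\mathbf x=\mathbf y^T(dG)^{-1}dG\,d\mathbf x=\sum y_i\,dx_i$, and $\omega_0=-d\sum y_i\,dx_i$. It is injective since $G$ is injective and each fiber is mapped by a linear isomorphism. Moreover, if $|dG\,v|\ge\kappa|v|$ for all $v$, then $\|(dG^T)^{-1}\|=\|dG^{-1}\|\le1/\kappa$, so $|\mathbf Y|\le|\mathbf y|/\kappa$.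

*Example.* $G(\mathbf x)=\frac12\mathbf x$ gives $(\frac12\mathbf x,2\mathbf y)$. Contracting the base expands the fibers. Stretching the base, however violently, only shrinks them. Only a *lower* bound on $dG$ matters, and we shall exploit this.

**Fact 3 (annulus into disc).** For $T,b>0$ the annulus $\mathbb R/T\mathbb Z\times(-b,b)$ with form $dt\wedge d\tau$ embeds symplectically into the open disc of area $2bT$. Use polar coordinates with $\pi r^2=T(\tau+b)$ and angle $\vartheta=-2\pi t/T$. This is injective onto the punctured open disc of area $2bT$, and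
$$r\,dr\wedge d\vartheta=\tfrac{T}{2\pi}\,d\tau\wedge\big(-\tfrac{2\pi}{T}\big)dt=dt\wedge d\tau.$$
In particular the open rectangle $(0,T)\times(-b,b)$, which injects into the annulus, embeds into that disc.

**Test 1: $n=1$.** Here $Z^2(1)=B^2(1)$ and total area is a normalized capacity. Removing finitely many lines does not change area. So for $n=1$ the guess is right: the answer is no, and from now on $n\ge2$.

**Test 2: volume for $n\ge2$.** The quantity $(\operatorname{vol}(M)/\operatorname{vol}(B^{2n}(1)))^{1/n}$ is monotone and conformal, and it does not change when we remove fibers. But it is infinite on $Z^{2n}(1)$, so it is not a capacity. The argument of Test 1 therefore breaks, at the non-triviality axiom.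

**Test 3: few fibers.** A bounded number of fibers cannot work for all $\varepsilon$. For open non-empty $\Omega\subset\mathbb R^n$, let $r(\Omega)\in(0,\infty]$ be the supremum of the radii of balls contained in $\Omega$.

**Lemma 1.** For every normalized $c$, every $R>0$ and every non-empty open $\Omega\subset\mathbb R^n$, $c(\Omega\times\{|\mathbf y|<R\})\ge\pi R\,r(\Omega)$.

*Proof.* Let $0<s<r(\Omega)$. After a translation in $\mathbf x$, $\{|\mathbf x|<s\}\subset\Omega$. The linear symplectic map $(\mathbf x,\mathbf y)\mapsto(\sqrt{s/R}\,\mathbf x,\sqrt{R/s}\,\mathbf y)$ takes $\operatorname{int}B^{2n}(\pi sR)=\{|\mathbf x|^2+|\mathbf y|^2<sR\}$ into $\{|\mathbf x|<s\}\times\{|\mathbf y|<R\}$. By monotonicity and Fact 1, $c\ge\pi sR$. Let $s\to r(\Omega)$. $\blacksquare$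

**Lemma 2.** For every compact domain $X$ there is $\alpha_X>0$ such that for every normalized $c$, every $k\ge1$ and all $\mathbf x_1,\dots,\mathbf x_k$,
$$c\big(X\setminus(\mathcal L_X^{\mathbf x_1}\cup\dots\cup\mathcal L_X^{\mathbf x_k})\big)\ge\alpha_X k^{-1/n}.$$

*Proof.* Since $X$ has an interior point, it contains a set $Q'\times\{|\mathbf y-\mathbf y_0|\le\varrho\}$ with $Q'$ a cube of side $\ell'>0$ and $\varrho>0$. Put $s=\lfloor k^{1/n}\rfloor+1$. Then $s^n>k$ and $s\le k^{1/n}+1\le2k^{1/n}$. Divide $Q'$ into $s^n$ equal cubes. Their interiors are disjoint, so one of them contains none of the $k$ points. It contains an open ball $D$ of radius $\ell'/(2s)$. The open set $D\times\{|\mathbf y-\mathbf y_0|<\varrho\}$ lies in $X$ and meets none of the removed fibers. After a translation in $\mathbf y$, Lemma 1 gives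
$$c\ \ge\ \pi\varrho\,\frac{\ell'}{2s}\ \ge\ \frac{\pi\varrho\,\ell'}{4}\,k^{-1/n}.\qquad\blacksquare$$

So the guess survives for each fixed number of fibers. But Lemma 2 leaves a door open: its bound tends to $0$ as $k\to\infty$, and all it asks is that the removed points be spread so that no large ball in the base is left. In fact the guess is **wrong** for every $n\ge2$, and Lemma 2 has the right order.

## 2. What is true

Throughout, $n\ge2$, $m:=n-1\geq 1$ and $N:=n^{n-1}$. Write $\mathbf x=(t,h)\in\mathbb R\times\mathbb R^m$ with $t=x_1$, and dually $\mathbf y=(\tau,\eta)$. Let $j:\mathbb Z\to\{0,\dots,n-1\}^m$ be $N$-periodic and bijective on $\{0,\dots,N-1\}$. Put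
$$Z_k:=n\mathbb Z^m+j(k),\qquad P:=\{(k,z):k\in\mathbb Z,\ z\in Z_k\}\subset\mathbb Z^n,\qquad P_\delta:=\delta P .$$
Thus $\mathbb Z^m=Z_0\sqcup\dots\sqcup Z_{N-1}$: each layer $t=k$ of $P$ is a sparse copy of $n\mathbb Z^m$, and $N$ consecutive layers together show every point of $\mathbb Z^m$ once.

*Example.* For $n=2$ we have $m=1$, $N=2$, and we may take $j(k)=k\bmod2$. Then $Z_k$ is the set of even or of odd integers according to the parity of $k$, and $P$ is the checkerboard $\{(k,z):k\equiv z\bmod 2\}$.

**Proposition A.** For all $\delta,R>0$ the manifold $M_{\delta,R}:=(\mathbb R^n\setminus P_\delta)\times\{|\mathbf y|<R\}$ symplectically embeds into the interior of $Z^{2n}(a)$ with $a=16\,n^nR\,\delta$.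

**Theorem 1.** Let $X$ be a compact domain with $X\subset\{|\mathbf y|<R\}$, let $\varepsilon>0$, and let $0<\delta<\varepsilon/(16n^nR)$. Let $\mathbf x_0,\dots,\mathbf x_k$ be any finite non-empty set containing the finite set $P_\delta\cap\pi(X)$. Then $c\big(X\setminus\bigcup_i\mathcal L_X^{\mathbf x_i}\big)<\varepsilon$ for every normalized capacity $c$.

So the answer to the question is yes, for every $n\ge2$, every compact domain $X$, every normalized capacity $c$ and every $\varepsilon>0$. The points do not depend on $c$, and they can be taken in a set $P_\delta$ that depends only on $n$, $\varepsilon$ and a bound for $X$ in the $\mathbf y$-direction.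

**Theorem 2.** For every non-empty open $\Omega\subset\mathbb R^n$, every normalized capacity $c$ and every $R>0$,
$$\pi\,R\,r(\Omega)\ \le\ c\big(\Omega\times\{|\mathbf y|<R\}\big)\ \le\ 256\,n^n\,R\,r(\Omega).$$

**Theorem 3.** For every compact domain $X\subset\mathbb R^{2n}$ there are constants $0<\alpha_X\le\beta_X<\infty$ such that for all normalized capacities $c$ and all $k\ge1$
$$\alpha_X\,k^{-1/n}\ \le\ \inf_{\mathbf x_1,\dots,\mathbf x_k}c\big(X\setminus(\mathcal L_X^{\mathbf x_1}\cup\dots\cup\mathcal L_X^{\mathbf x_k})\big)\ \le\ \beta_X\,k^{-1/n}.$$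
So the number of fibers needed to get below $\varepsilon$ is of exact order $\varepsilon^{-n}$ as $\varepsilon\to0$.

Everything rests on Proposition A, so we turn to embedding the complement of a discrete set of fibers into a thin cylinder.

## 3. Full walls work, perforated walls do not

Suppose first that we could remove whole walls $\{t=k\delta\}$, $k\in\mathbb Z$, from the base. What is left is a family of slabs, each $\delta$ thick in $t$ and $2R$ wide in $\tau$. One slab fits into a cylinder over a disc of area $2R\delta$, and all slabs fit at once if we stack them apart in the $\eta$-direction. Concretely, let $f(t,h)=k\,h_1$ for $t\in(k\delta,(k+1)\delta)$, with $h_1$ the first coordinate of $h$, let $\Lambda=2R$, and consider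
$$(t,h,\tau,\eta)\mapsto\big(t\bmod\delta,\ \tau,\ h,\ \eta+\Lambda\nabla_hf\big)\in\big(\mathbb R/\delta\mathbb Z\times(-R,R)\big)\times\mathbb R^{2m}.$$
This is symplectic, since on each slab it translates $\eta$ by the constant $\Lambda k e_1$. It is injective: two points with the same image have equal $\tau$ and $h$, satisfy $t'=t+q\delta$, and have $\eta-\eta'=\Lambda q e_1$, while $|\eta-\eta'|<2R=\Lambda$. So $q=0$ and the points agree. Fact 3 then puts everything into $\operatorname{int}Z^{2n}(2R\delta)$. Note that this uses $m\ge1$: for $n=1$ there is no $\eta$.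

But we may only remove points. Still, Fact 2 helps: a diffeomorphism of the base that opens each missing point $p$ into a hole containing a flat disc transverse to $t$ stretches the base a lot near $p$, and stretching is free. With a lower bound $|dG\,v|\ge\kappa|v|$ we pay only a factor $1/\kappa$ in $R$. So missing points are as good as missing discs.

Try this with the grid $\delta\mathbb Z^n$. The points of the wall $t=k\delta$ open up into disjoint discs $\{k\delta\}\times\{|h-\delta z|\le r\delta\}$, $z\in\mathbb Z^m$, with $r<\frac12$. The wall now has gaps between the discs. We again want $f$ with $\partial_tf=0$, so that the shear is symplectic, but $f$ must be smooth across the gaps. So $f$ cannot jump over the gaps. Take $h^*=\delta(\frac12,\dots,\frac12)$. The whole line $\{h=h^*\}$, together with a neighborhood $\{|h-h^*|<\sigma\}$, runs through gaps of all walls. There $f$ does not depend on $t$ at all, so $(t,h^*,\tau,\eta)$ and $(t+\delta,h^*,\tau,\eta)$ have the same image. Injectivity fails over the gaps, and it would fail for any disjoint discs that leave a common gap. This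 is where the wall method stops.

What remains possible is to let different walls have their gaps in different places. A wall with discs around $\delta Z_k$ can carry any jump of $f$ supported inside its own discs. No single wall can carry the jump $h_1$. But if the discs of $N$ consecutive walls together cover $\mathbb R^m$, a partition of unity splits $h_1$ into $N$ pieces, one for each wall, and after $N$ walls the full jump has been made. We then wrap $t$ modulo $N\delta$ instead of $\delta$. The price is the constant factor $N=n^{n-1}$. That is why $P$ has its staggered form.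

## 4. Proof of Proposition A: staggered walls

**Step 1: opening the missing points into flat discs.** *The purpose is to embed $M_{\delta,R}$ into the cotangent bundle of the complement of discs, with control of the fiber norm.*

Let $\|\mathbf x\|_E:=|A\mathbf x|$ with $A=\mathrm{diag}(2,\frac2n,\dots,\frac2n)$, and for $p\in P$ let $E_p=\{\|\mathbf x-p\|_E<1\}$, an open ellipsoid that is thin in $t$ and wide in $h$. On $E_{(k,z)}$ we have $|t-k|<\frac12$ and $|h-z|<\frac n2$. Ellipsoids with different $k$ are disjoint because of the first bound. Ellipsoids with the same $k$ are disjoint because of the second, since distinct points of $Z_k$ are at distance at least $n$. So all $E_p$ are pairwise disjoint, and they form a locally finite family.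

We need a radial profile. Choose a smooth nondecreasing $\theta:[0,\infty)\to[\frac18,1]$ with $\theta=\frac18$ near $0$, $\theta=1$ on $[\frac9{10},\infty)$ and $\int_0^{9/10}\theta=\frac3{20}$. Such a $\theta$ exists: a function of this kind that equals $\frac18$ on $[0,0.89]$ has integral over $[0,0.9]$ at most $0.11125+0.01=0.12125<0.15$, and one that equals $1$ on $[0.02,\infty)$ has integral at least $0.88>0.15$. A suitable convex combination of the two has integral exactly $0.15=\frac3{20}$ and keeps the other properties. Put $g(\rho)=\frac34+\int_0^\rho\theta$. Then: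

- $g'\ge\frac18$ and $g:(0,\infty)\to(\frac34,\infty)$ is an increasing diffeomorphism;
- $g(\frac9{10})=\frac34+\frac3{20}=\frac9{10}$, and $g'=1$ afterwards, so $g(\rho)=\rho$ for $\rho\ge\frac9{10}$;
- $g(\rho)-\rho$ is nonincreasing, since $g'\le1$, and eventually $0$, so $g(\rho)\ge\rho$.

Define $G:\mathbb R^n\setminus P\to\mathbb R^n$ by
$$G(\mathbf x)=p+\frac{g(\|\mathbf x-p\|_E)}{\|\mathbf x-p\|_E}(\mathbf x-p)\quad\text{on }E_p\setminus\{p\},\qquad G=\mathrm{id}\quad\text{elsewhere}.$$

*$G$ is smooth.* It is smooth on each open set $E_p\setminus\{p\}$. It is the identity outside the set $\bigcup_p\{\|\mathbf x-p\|_E\le\frac9{10}\}$, which is closed as a locally finite union of closed sets. These open sets cover $\mathbb R^n\setminus P$.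

*$G$ is injective, and its image misses discs.* $G$ maps $E_p\setminus\{p\}$ bijectively onto the shell $\{\frac34<\|\mathbf x-p\|_E<1\}\subset E_p$, and it fixes the complement of $\bigcup_pE_p$ pointwise. So $G$ is injective and its image misses every $\{\|\mathbf x-p\|_E\le\frac34\}$. For $p=(k,z)$ this set contains the disc $\{k\}\times\{|h-z|\le\frac{3n}8\}$, because $\|(0,h-z)\|_E=\frac2n|h-z|$.

*Lower bound for $dG$.* On $E_p\setminus\{p\}$, in the coordinate $u=A(\mathbf x-p)$, $G$ becomes $F(u)=g(|u|)\,u/|u|$. Its differential is symmetric, with eigenvalue $g'(\rho)\ge\frac18$ in the radial direction and $g(\rho)/\rho\ge1$ on the orthogonal complement, where $\rho=|u|$. Since $A\,dG=dF\,A$, we get $|A\,dG\,v|\ge\frac18|Av|$. This also holds where $G=\mathrm{id}$. In particular $dG$ is invertible everywhere. From $\frac2n|v|\le|Av|\le2|v|$ (using $n\ge2$),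
$$|dG\,v|\ \ge\ \tfrac12|A\,dG\,v|\ \ge\ \tfrac1{16}|Av|\ \ge\ \tfrac1{8n}|v|.$$

*Rescaling.* Let $G_\delta(\mathbf x)=\delta\,G(\mathbf x/\delta)$ on $\mathbb R^n\setminus P_\delta$. It has the same differential at corresponding points, hence the same bound. By Fact 2 its cotangent lift is a symplectic embedding
$$M_{\delta,R}\hookrightarrow V\times\{|(\tau,\eta)|<R'\},\qquad R':=8nR,\tag{1}$$
$$V:=\mathbb R^n\setminus\bigcup_{k\in\mathbb Z}\bigcup_{z\in Z_k}S_{k,z},\qquad S_{k,z}:=\{\delta k\}\times\{|h-\delta z|\le\tfrac{3n}8\delta\}.$$
The discs $S_{k,z}$ are closed and locally finite, so $V$ is open.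

For $n=2$ the wall $t=k\delta$ now carries segments of half-length $\frac34\delta$ around the points $\delta z$, $z\equiv k\bmod 2$. The gaps $|h-\delta z'|<\frac14\delta$, $z'\not\equiv k$, sit exactly opposite the middle parts of the segments of the next wall.

**Step 2: a multi-level function on $V$.** *The purpose is a smooth $f$ on $V$ with $\partial_tf=0$ whose value increases by $h_1$ whenever $t$ crosses $N$ consecutive walls.*

First, coverage. Every $h\in\mathbb R^m$ has distance at most $\frac{\sqrt m}2$ from $\mathbb Z^m$ (round each coordinate), and $\frac{\sqrt m}2\le\frac n4$ because $n^2-4(n-1)=(n-2)^2\ge0$. So the open balls of radius $\frac n3$ around the points of $\mathbb Z^m$ cover $\mathbb R^m$. Let $\chi:\mathbb R^m\to[0,\infty)$ be smooth and positive exactly on $\{|h|<\frac n3\}$, and put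
$$\rho_k(h):=\frac{\sum_{z\in Z_k}\chi(h-z)}{\sum_{z\in\mathbb Z^m}\chi(h-z)} .$$
The denominator is positive everywhere and the sums are locally finite, so $\rho_k$ is smooth. It is $N$-periodic in $k$, since $Z_k$ is. Since $N$ consecutive sets $Z_i$ partition $\mathbb Z^m$,
$$\sum_{i=k+1}^{k+N}\rho_i\equiv1.\tag{2}$$
Also $\rho_k$ vanishes outside $\bigcup_{z\in Z_k}\{|h-z|<\frac n3\}$.

Set $\psi_k(h):=\rho_k(h/\delta)\,h_1$, and let $\varphi_k$, $k\in\mathbb Z$, be determined by $\varphi_0=0$ and $\varphi_k-\varphi_{k-1}=\psi_k$. By (2), $\varphi_{k+N}-\varphi_k=\sum_{i=k+1}^{k+N}\psi_i=h_1$ for every $k$, hence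
$$\varphi_{k+qN}-\varphi_k=q\,h_1\qquad(k,q\in\mathbb Z).\tag{3}$$
Define $f:V\to\mathbb R$ by $f(t,h):=\varphi_k(h)$ for $t\in[k\delta,(k+1)\delta)$.

*Claim: $f$ is smooth on $V$ and $\partial_tf=0$.* At points with $t\notin\delta\mathbb Z$ this is clear. Let $(k\delta,h^0)\in V$. Then $h^0$ lies outside the closed set $\bigcup_{z\in Z_k}\{|h-\delta z|\le\frac{3n}8\delta\}$, and so does every $h$ in some neighborhood of $h^0$. Since $\frac n3<\frac{3n}8$, $\rho_k(h/\delta)=0$ for these $h$, hence $\psi_k=0$ and $\varphi_k=\varphi_{k-1}$ there. So $f(t,h)=\varphi_k(h)$ for all $(t,h)$ near $(k\delta,h^0)$, on both sides of the wall. This proves the claim.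

In the example $n=2$, with $h=h_1$: $\varphi_0=0$, $\varphi_1=\rho_1(h/\delta)\,h$, $\varphi_2=h$, $\varphi_3=h+\rho_1(h/\delta)\,h$, and so on. Since $\chi$ is positive exactly on $|s|<\frac23$, $\rho_1(s)=0$ for $|s|\le\frac13$, which covers the gap $|s|<\frac14$ of wall $1$ around $0$. In general the gradients of the single jumps $\psi_k$ are unbounded, because $\nabla\rho_k$ is multiplied by $h_1$. This does no harm: the next step uses only (3), and the target does not limit $\eta$.

**Step 3: wrapping up the $t$-direction.** *The purpose is to make $t$ periodic while keeping the map injective by a shear in $\eta$.*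

Put $\Lambda:=2R'$ and define
$$\Phi:V\times\{|(\tau,\eta)|<R'\}\to\big(\mathbb R/N\delta\mathbb Z\times(-R',R')\big)\times\mathbb R^{2m},$$
$$\Phi(t,h,\tau,\eta)=\big(t\bmod N\delta,\ \tau,\ h,\ \eta+\Lambda\nabla_hf(t,h)\big).$$

*$\Phi$ is symplectic.* Since $\partial_tf=0$, locally $f=f(h)$. So $\sum_idh_i\wedge d(\partial_{h_i}f)=\sum_{i,l}(\partial_{h_l}\partial_{h_i}f)\,dh_i\wedge dh_l=0$, by symmetry of the second derivatives. Hence $\Phi$ preserves $dt\wedge d\tau+\sum_idh_i\wedge d\eta_i$, and in particular it is a local diffeomorphism.

*$\Phi$ is injective.* Suppose $(t,h,\tau,\eta)$ and $(t',h',\tau',\eta')$ have the same image. Then $h=h'$, $\tau=\tau'$ and $t'=t+qN\delta$ for some $q\in\mathbb Z$. If $t\in[k\delta,(k+1)\delta)$, then $t'\in[(k+qN)\delta,(k+qN+1)\delta)$, so comparing the last components and using (3),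
$$\eta-\eta'=\Lambda\nabla(\varphi_{k+qN}-\varphi_k)(h)=\Lambda\,q\,e_1 .$$
But $|\eta-\eta'|<2R'=\Lambda$. So $q=0$, hence $t=t'$ and $\eta=\eta'$.

Thus $\Phi$ is a symplectic embedding.

**Step 4: from the annulus to the disc.** *The purpose is to land in a cylinder and read off its size.* By Fact 3 with $T=N\delta$ and $b=R'$, the annulus $\mathbb R/N\delta\mathbb Z\times(-R',R')$ embeds symplectically into the open disc of area $2R'N\delta$. Composing this with $\Phi$ and with (1), we embed $M_{\delta,R}$ symplectically into $\operatorname{int}Z^{2n}(a)$ with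
$$a=2R'N\delta=2\cdot8nR\cdot n^{n-1}\cdot\delta=16\,n^nR\,\delta.\qquad\blacksquare$$

## 5. Finitely many fibers suffice: proof of Theorem 1

The set $\pi(X)$ is compact and $P_\delta\subset\delta\mathbb Z^n$, so $P_\delta\cap\pi(X)$ is finite. (If it is empty, any single point may serve as $\mathbf x_0$.) If $\mathbf a\notin\pi(X)$, then $\mathcal L_X^{\mathbf a}=\emptyset$. So once the fibers over $P_\delta\cap\pi(X)$ are gone, no point of what is left lies over $P_\delta$:
$$X\setminus\bigcup_i\mathcal L_X^{\mathbf x_i}\ \subset\ (\mathbb R^n\setminus P_\delta)\times\{|\mathbf y|<R\}=M_{\delta,R}.$$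
The interior of the left side is an open subset of $M_{\delta,R}$. Monotonicity, Proposition A and Fact 1 give
$$c\Big(X\setminus\bigcup_i\mathcal L_X^{\mathbf x_i}\Big)\ \le\ c\big(Z^{2n}(16n^nR\delta)\big)=16\,n^nR\,\delta.\tag{4}$$
By the choice of $\delta$ this is less than $\varepsilon$. $\blacksquare$

Inequality (4) holds for every $\delta>0$ as soon as the chosen points contain $P_\delta\cap\pi(X)$. We use this in Section 7.

## 6. Only the size of balls in the base matters: proof of Theorem 2

The lower bound is Lemma 1. For the upper bound we may assume $r(\Omega)<\infty$. Let $r'>r(\Omega)$ and $\delta:=8r'$.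

**Step 1: points outside $\Omega$ near each point of $P_\delta$.** *The purpose is to find an approximate copy of $P_\delta$ in the complement of $\Omega$.* No open ball of radius $r'$ is contained in $\Omega$, so each such ball meets $\mathbb R^n\setminus\Omega$. For each $p\in P_\delta$ choose $a_p\in\mathbb R^n\setminus\Omega$ with $|a_p-p|<r'=\delta/8$.

**Step 2: a diffeomorphism that moves $a_p$ to $p$.** *The purpose is to correct the approximate copy, with control of the differential.* Let $\chi_0:[0,\infty)\to[0,1]$ be smooth with $\chi_0=1$ on $[0,\frac18]$, $\chi_0=0$ on a neighborhood of $[\frac12,\infty)$, and $|\chi_0'|\le4$. This is possible, since a descent from $1$ to $0$ over length $\frac38$ needs average slope only $\frac83<4$. Put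
$$v(\mathbf x):=\sum_{p\in P_\delta}\chi_0(|\mathbf x-p|/\delta)\,(a_p-p),\qquad H(\mathbf x):=\mathbf x-v(\mathbf x).$$
The points of $P_\delta\subset\delta\mathbb Z^n$ have mutual distances at least $\delta$, and the $p$-th summand is supported in the open ball of radius $\delta/2$ around $p$. So the summands have disjoint, locally finite supports. They are smooth, also at $p$, where $\chi_0(|\mathbf x-p|/\delta)$ is locally constant. Hence $v$ is smooth and
$$\|dv\|\le\frac\delta8\cdot\frac4\delta=\frac12 ,$$
so $v$ is $\frac12$-Lipschitz. Therefore $|H(\mathbf x)-H(\mathbf x')|\ge\frac12|\mathbf x-\mathbf x'|$, and $|dH\,w|\ge\frac12|w|$ for all $w$. So $H$ is an injective local diffeomorphism with $\|dH^{-1}\|\le2$.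

Since $|a_p-p|/\delta<\frac18$, the $p$-th summand of $v$ at $a_p$ is $a_p-p$ and all others vanish there. So $H(a_p)=a_p-(a_p-p)=p$. As $H$ is injective and $a_p\notin\Omega$, we get $p\notin H(\Omega)$. Thus $H(\Omega)\subset\mathbb R^n\setminus P_\delta$.

**Step 3: conclusion.** *The purpose is to transfer Proposition A.* By Fact 2 with $\kappa=\frac12$, the cotangent lift of $H$ embeds $\Omega\times\{|\mathbf y|<R\}$ symplectically into $M_{\delta,2R}$. By Proposition A,
$$c\big(\Omega\times\{|\mathbf y|<R\}\big)\le16\,n^n\cdot2R\cdot8r'=256\,n^nR\,r'.$$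
Let $r'\to r(\Omega)$. $\blacksquare$

## 7. Exactly of order $\varepsilon^{-n}$ fibers: proof of Theorem 3

The lower bound is Lemma 2, with $\alpha_X=\pi\varrho\ell'/4$. For the upper bound, translate in the $\mathbf x$-direction. This is symplectic and carries fibers to fibers, so we may assume $X\subset[0,\ell]^n\times\{|\mathbf y|<R\}$.

**Case $k\ge2^n$: spend the $k$ points on $P_\delta$.** Put $s=\lfloor k^{1/n}\rfloor\ge2$ and $\delta=\ell/(s-1)$. A point of $\delta\mathbb Z^n$ in $[0,\ell]^n$ has all coordinates in $\{0,\delta,\dots,(s-1)\delta\}$, so at most $s^n\le k$ points of $P_\delta$ lie in $[0,\ell]^n$. Choose $k$ points containing them. They contain $P_\delta\cap\pi(X)$. Since $s\ge2$, we have $s-1\ge\frac s2$ and $k^{1/n}<s+1\le\frac32s$. So $\delta\le2\ell/s\le3\ell\,k^{-1/n}$, and (4) gives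
$$c\ \le\ 16\,n^nR\,\delta\ \le\ 48\,n^nR\,\ell\,k^{-1/n}.$$

**Case $k<2^n$: a crude bound is enough.** For any choice of points, the interior of $X\setminus\bigcup_i\mathcal L_X^{\mathbf x_i}$ lies in $\{0<x_1<\ell,\ |y_1|<R\}$. By the last sentence of Fact 3 the rectangle $(0,\ell)\times(-R,R)$ embeds symplectically into the open disc of area $2\ell R$. So $c\le2\ell R$, and since $k^{-1/n}>\frac12$, this is at most $4\ell R\,k^{-1/n}$.

Both cases are covered by $\beta_X=48\,n^nR\,\ell$, because $4\le48n^n$. Moreover $\alpha_X\le\beta_X$: the set $Q'\times\{|\mathbf y-\mathbf y_0|\le\varrho\}$ in $X$ forces $\ell'\le\ell$ and $\varrho\le R$, and $\frac\pi4\le48n^n$. Neither constant depends on $c$ or $k$.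

For the last assertion, let $K(\varepsilon)$ be the least $k\ge1$ for which some $k$ fibers bring $c$ below $\varepsilon$. If $k$ fibers do so, then $\alpha_Xk^{-1/n}<\varepsilon$, that is, $k>(\alpha_X/\varepsilon)^n$. Conversely, if $k>(\beta_X/\varepsilon)^n$, then the infimum over $k$ points is at most $\beta_Xk^{-1/n}<\varepsilon$, so some $k$ points work. Hence
$$\Big(\frac{\alpha_X}{\varepsilon}\Big)^n<K(\varepsilon)\le\Big(\frac{\beta_X}{\varepsilon}\Big)^n+1,$$
which is the exact order $\varepsilon^{-n}$ as $\varepsilon\to0$. $\blacksquare$
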